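# Tian's $\alpha$-invariant and its first approximation on smooth del Pezzo surfaces

## 1. The theorem: $\alpha=\alpha_1$ exactly in degree at least five

All varieties are projective and defined over $\mathbb C$. For a smooth projective variety $X$ with an ample Cartier divisor $L$, the number $\alpha(X,L)$ measures how singular an effective $\mathbb Q$-divisor $D\sim_{\mathbb Q}L$ can be, while $\alpha_1(X,L)$ measures how singular an honest member of $|L|$ can be. Precise definitions follow in Section 2.

**Theorem 1.** Let $S$ be a smooth del Pezzo surface. Then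
$$\alpha(S,A)=\alpha_1(S,A)\ \text{ for every ample } A\in\mathrm{Pic}(S)\iff K_S^2\ge 5 .$$
More precisely:

1. If $K_S^2\le 4$, there are infinitely many ample $A\in\mathrm{Pic}(S)$ with $\alpha(S,A)<\alpha_1(S,A)$. This holds for every such $S$.
2. Let $K_S^2=4$, let $S\to\mathbb P^2$ be the blow up of $5$ points with line class $h$ and exceptional curves $e_1,\dots,e_5$, and let $k\ge 1$. For $A=(10k+3)h-(4k+1)\sum e_i$ one has exactly
$$\alpha(S,A)=\frac{2}{10k+3}<\frac{1}{5k+1}=\alpha_1(S,A).$$
For $k=1$ this is $A=13h-5\sum e_i$, with $\alpha=\frac2{13}<\frac16=\alpha_1$.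
3. If $K_S^2\ge 5$, then $\alpha(S,A)=\alpha_1(S,A)$ for every ample $A\in\mathrm{Pic}(S)$.

The displayed equivalence is parts 1 and 3 together. The theorem answers a question of Rubinstein, taken here from Hamid Abban, Ivan Cheltsov, Josef Schicho, "On a conjecture of Tian", arXiv:1508.04090 (2015): is $\alpha(S,A)=\alpha_1(S,A)$ for every smooth del Pezzo surface $S$ and every ample $A$? For $A=-K_S$ the answer is yes on every smooth del Pezzo surface (Cheltsov). For general $A$ the answer is no.

What does $\alpha<\alpha_1$ say? It says that some divisor $D_N\in|NA|$, divided by $N$, is strictly worse than every member of $|A|$. In part 2 one can take $N=2$: the divisor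
$$(10k+3)E+(2k+1)\sum e_i\in|2A|,\qquad E\ \text{the conic through the five points},$$
has half of itself as a $\mathbb Q$-divisor $D_0\sim_{\mathbb Q}A$, with coefficient $5k+\frac32$ along $E$. An integral divisor cannot have coefficient $5k+\frac32$ along a curve; the best it can do is $5k+1$. The phenomenon is this rounding, and the work is to show that nothing else compensates for it.

## 2. Log canonical thresholds and the two invariants

**Definition (log discrepancy, lc, klt, plt).** Let $X$ be smooth, $D\ge 0$ a $\mathbb Q$-divisor, and $F$ a prime divisor on some $Y$ with $Y\to X$ birational and $Y$ smooth projective. Its log discrepancy is $a(F)=1+\mathrm{ord}_F(K_{Y/X})$. Take a log resolution $Y$ of $(X,D)$. The pair $(X,D)$ is *log canonical* (lc) if $\mathrm{ord}_F(D)\le a(F)$ for all prime divisors $F\subset Y$, and *Kawamata log terminal* (klt) if $\mathrm{ord}_F(D)<a(F)$ for all of them. It is lc or klt at a point $P$ if this holds after shrinking $X$ around $P$. It is *purely log terminal* (plt) if all coefficients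 of $D$ are at most $1$ and $\mathrm{ord}_F(D)<a(F)$ for every $F$ that is exceptional over $X$.

Since $\mathrm{ord}_F(D)$ is linear in $D$, a convex combination of lc divisors is lc, and being lc is a closed condition on coefficients. For a divisor with simple normal crossing (snc) support, lc means that all coefficients are at most $1$, and klt that they are less than $1$.

**Definition.** For $D\neq0$ effective, $\mathrm{lct}(X,D)$ is the largest $\lambda$ for which $(X,\lambda D)$ is lc. Tian's $\alpha$-invariant is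
$$\alpha(X,L)=\sup\Big\{\lambda\in\mathbb Q\ \Big|\ (X,\lambda D)\text{ is lc for every effective }\mathbb Q\text{-divisor }D\sim_{\mathbb Q}L\Big\}\in\mathbb R_{>0},$$
and for $n\ge1$ with $|nL|\ne\emptyset$
$$\alpha_n(X,L)=\sup\Big\{\lambda\in\mathbb Q\ \Big|\ \big(X,\tfrac\lambda nD\big)\text{ is lc for every }D\in|nL|\Big\},$$
with $\alpha_n(X,L)=+\infty$ if $|nL|=\emptyset$.

So $\alpha(X,L)=\inf \mathrm{lct}(X,D)$ over effective $D\sim_{\mathbb Q}L$, and $\alpha_1(X,L)=\inf\mathrm{lct}(X,D)$ over $D\in|L|$. Clearly $\alpha\le\alpha_1$, and more generally $\alpha\le\alpha_n$, with $\alpha=\inf_n\alpha_n$.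

**Computing on a surface.** Let $X$ be a smooth surface and blow up a point $Q$ on a model $Y$ over $X$. If $Q$ lies on no exceptional curve, the new curve has log discrepancy $2$; if $Q$ lies on exactly one exceptional curve $F$, it has log discrepancy $a(F)+1$. The order of $D$ along the new curve is the multiplicity at $Q$ of the pull-back of $D$ to $Y$.

*Example (triple point).* Let $D$ be the sum of three smooth curves through $P$, pairwise transversal there and snc elsewhere. One blow up gives a log resolution, with log discrepancy $2$ and order $3$. So $\mathrm{lct}(D)=\min\{1,\frac23\}=\frac23$.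

The two local computations needed at the end are instances of the following.

**Lemma 2 (contact of order $m$).** Let $E,E'$ be curves on a smooth surface, smooth at $P$, with $(E\cdot E')_P=m\ge2$. Let $C$ be a curve smooth at $P$ and transversal to $E$ there. Let $p,r,s\ge0$. Then $(S,\lambda(pE+rE'+sC))$ is klt at $P$ if $\lambda p,\lambda r,\lambda s<1$ and
$$\lambda\big(j(p+r)+s\big)<j+1\qquad(1\le j\le m).$$

*Proof.* Since $m\ge2$, $E$ and $E'$ have the same tangent at $P$, and $C$ is transversal to both. Blow up $P$, then repeatedly the common point of the strict transforms of $E$ and $E'$, $m$ times in all; let $F_1,\dots,F_m$ be the exceptional curves. Each blow up lowers the local intersection number of $E$ and $E'$ by $1$, so for $j<m$ the strict transforms still meet over $P$ at one point $P_j\in F_j$, and after $m$ steps they no longer meet over $P$. A smooth branch through a blown up point has a strict transform transversal to the new exceptional curve, so $E$ and $E'$ are transversal to $F_j$ at $P_j$. Hence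 the strict transform of $F_j$ leaves the strict transforms of $E$ and $E'$ after the next blow up, and $P_j$ lies on no exceptional curve except $F_j$. The curve $C$ separates from $E$ and $E'$ at the first blow up. So
$$a(F_1)=2,\quad a(F_{j+1})=a(F_j)+1,\qquad \mathrm{ord}_{F_1}=p+r+s,\quad \mathrm{ord}_{F_{j+1}}=\mathrm{ord}_{F_j}+p+r,$$
that is, $a(F_j)=j+1$ and $\mathrm{ord}_{F_j}=j(p+r)+s$. After $m$ steps the curves $E$, $E'$, $F_{m-1}$ meet $F_m$ transversally at three different points, $C$ meets $F_1$ transversally away from all other curves, and the configuration over $P$ is snc. The stated inequalities are the klt conditions. $\square$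

**Textbook facts.**

* **(SC)** On a linear system on a smooth projective variety, $D\mapsto\mathrm{lct}(X,D)$ is lower semicontinuous in the classical topology (Demailly–Kollár, Ann. Sci. ÉNS 34 (2001)): if $D_j\to D$, then $\mathrm{lct}(D)\le\liminf\mathrm{lct}(D_j)$. For example, $\mathrm{lct}$ drops from $1$ to $\frac23$ when a triangle of lines degenerates to three concurrent lines. As $|A|$ is compact, a nonempty $|A|$ has a member of minimal $\mathrm{lct}$, and $\alpha_1(X,A)=\min_{D\in|A|}\mathrm{lct}(X,D)$.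
* **(IA)** Inversion of adjunction. Let $E$ be a smooth curve on a smooth surface $S$, $P\in E$, and $\Omega\ge0$ a $\mathbb Q$-divisor with $E\not\subset\mathrm{Supp}\,\Omega$. If $(\Omega\cdot E)_P<1$, then $(S,E+\Omega)$ is plt near $P$ (Kollár–Mori, *Birational Geometry of Algebraic Varieties*, Thm 5.50), so $(S,aE+\Omega)$ is klt at $P$ for $0\le a<1$. If $(\Omega\cdot E)_P\le1$, then $(S,aE+\Omega)$ is lc at $P$ for $0\le a\le1$: apply the first part to $(1-\varepsilon)\Omega$ and pass to the limit.

We use (IA) in contrapositive form, for $D=aE+R$ with $E\not\subset\mathrm{Supp}\,R$ and $\lambda>0$: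
$$\lambda a<1,\ (S,\lambda D)\text{ not klt at }P\ \Longrightarrow\ (R\cdot E)_P\ge\tfrac1\lambda,\tag{1}$$
$$\lambda a\le1,\ (S,\lambda D)\text{ not lc at }P\ \Longrightarrow\ (R\cdot E)_P>\tfrac1\lambda.\tag{2}$$

*Example ($\mathbb P^2$ by hand).* Let $L=\mathcal O(d)$. The divisor $d\ell$, with $\ell$ a line, gives $\alpha_1\le\frac1d$. For any effective $D\sim_{\mathbb Q}L$ and any $P$, choose a line $E$ through $P$ not in $\mathrm{Supp}\,D$. Then $(\frac1dD\cdot E)_P\le1$, so $(\mathbb P^2,\frac1dD)$ is lc at $P$ by (IA) with $a=0$. Hence $\alpha=\alpha_1=\frac1d$.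

## 3. Del Pezzo surfaces: what is used

A smooth del Pezzo surface is a smooth surface $S$ with $-K_S$ ample; its degree is $K_S^2$. A $(-1)$-curve is a smooth rational curve $E$ with $E^2=-1$, equivalently $-K_S\cdot E=1$ and $E^2=-1$ with $E$ irreducible and reduced. For a blow up $\pi:S\to\mathbb P^2$ we write $h$ for the pulled-back line class and $e_i$ for the exceptional curves, so $h^2=1$, $e_i^2=-1$, $h\cdot e_i=e_i\cdot e_j=0$ for $i\neq j$, and $-K_S=3h-\sum e_i$.

* In degree $\ge6$, $S$ is $\mathbb P^2$, $\mathbb P^1\times\mathbb P^1$, or $\mathbb P^2$ blown up in $1$, $2$ or $3$ non-collinear points. In degree $5$ it is $\mathbb P^2$ blown up in four points, no three collinear. If $K_S^2=9-r$ with $5\le r\le8$, then $S$ is $\mathbb P^2$ blown up in $r$ points, no three collinear and no six on a conic.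
* Let $f:S\to S'$ contract a $(-1)$-curve $E$. Then $S'$ is a smooth del Pezzo surface, $f^*(-K_{S'})=-K_S+E$, and $K_{S'}^2=K_S^2+1$. If $A$ is ample on $S$ and $b=A\cdot E$, then $f^*f_*A=A+bE$. So $f_*A$ is positive on every curve and $(f_*A)^2=A^2+b^2>0$; by Nakai $f_*A$ is ample.
* Riemann–Roch: $S$ is rational, so $h^0(M)+h^2(M)\ge1+\frac12(M^2-K_S\cdot M)$. If $-K_S\cdot(K_S-M)<0$, then $h^2(M)=h^0(K_S-M)=0$.
* A nef class has nonnegative intersection with every effective divisor. The classes $h$ and $h-e_i$ are nef: both are base point free (lines; lines through $\pi(e_i)$). If $R$ is effective and $C$ irreducible with $R\cdot C<0$, then $C\subset\mathrm{Supp}\,R$.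
* **(C)** Cheltsov (GAFA 18 (2008), Thm 1.7): $\alpha(S,-K_S)=\frac23$ if $K_S^2=4$; $\alpha(S,-K_S)\in\{\frac23,\frac34\}$ if $K_S^2=3$; $\alpha(S,-K_S)\in\{\frac34,\frac56\}$ if $K_S^2=2$.

## 4. Toric surfaces: the vertices of the polytope are lattice points

In degree $\ge6$ every surface on the list is toric, and the following lemma settles part 3 there.

**Lemma 3.** Let $X$ be a smooth projective toric variety with torus $T$ and boundary divisors $B_i$, and let $L$ be ample Cartier. Let $\mu$ be the supremum of the coefficients of $T$-invariant effective $\mathbb Q$-divisors $\sim_{\mathbb Q}L$. Then $\alpha(X,L)=\alpha_1(X,L)=1/\mu$.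

*Proof.* **Step 1: degenerate any divisor to an invariant one.** This gives $\alpha\ge1/\mu$. Let $D\sim_{\mathbb Q}L$ be effective and choose $k$ with $kD\in|kL|$. Since $\mathrm{Pic}(X)$ is discrete and $T$ is connected, $T$ fixes the class of $kL$ and acts on the projective space $|kL|$. By Borel's fixed point theorem the closure of the orbit of $kD$ contains a $T$-fixed point $kD_0$. The Zariski closure of an orbit is also its closure in the classical topology, and $\mathrm{lct}$ is constant on the orbit, so (SC) gives $\mathrm{lct}(X,D_0)\le\mathrm{lct}(X,D)$. As $T$ is connected, every component of $D_0$ is $T$-invariant, so $D_0=\sum c_iB_i$. Since $\sum B_i$ is snc, $\mathrm{lct}(X,D_0)=1/\max c_i\ge1/\mu$.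

**Step 2: the supremum $\mu$ is attained by an integral divisor.** Write $L\sim\sum a_iB_i$ and let $v_i$ be the ray generators. The invariant effective $\mathbb Q$-divisors $\sim_{\mathbb Q}L$ are
$$\sum_i\big(\langle u,v_i\rangle+a_i\big)B_i,\qquad u\text{ a rational point of the polytope } \{u:\langle u,v_i\rangle+a_i\ge0\ \forall i\}.$$
Each coefficient is linear in $u$, so its maximum over the polytope is attained at a vertex. The vertices are lattice points because $L$ is ample and Cartier. So $\mu$ is a coefficient of some invariant $D\in|L|$, and $\alpha_1\le1/\mu\le\alpha\le\alpha_1$. $\square$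

*Example.* On $\mathbb P^1\times\mathbb P^1$ with $L=\mathcal O(a,b)$ the polytope is $[0,a]\times[0,b]$ and the four coefficients are $x,\ a-x,\ y,\ b-y$. So $\alpha=\alpha_1=1/\max(a,b)$.

Step 2 is where $\alpha$ and $\alpha_1$ become equal: rational points of the polytope can do no better than lattice points. To make $\alpha<\alpha_1$ we shall look for a surface on which the largest coefficient along a curve is attained only at a half-integer.

## 5. Degree five: contracting a line that misses the point

The quintic del Pezzo surface is not on the toric list, but contracting one of the curves $e_k$ lands on a toric surface of degree $6$. A single contraction loses control along $e_k$; we repair this by letting $k$ depend on the point under study.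

**Proposition 4.** Let $K_S^2=5$, let $\pi:S\to\mathbb P^2$ be a blow up of four points, and let $A=mh-\sum_{i=1}^4b_ie_i$ be ample with $b_1\ge b_2\ge b_3\ge b_4>0$ and
$$m\ge b_1+b_2+b_3.\tag{3}$$
Then $\alpha(S,A)=\alpha_1(S,A)=\dfrac1{m-b_4}$. Every ample $A\in\mathrm{Pic}(S)$ has this form for a suitable $\pi$.

*Proof.* **Step 1: inequality (3) holds for a suitable $\pi$.** Among all birational morphisms $S\to\mathbb P^2$ choose one with the positive integer $m=A\cdot h$ minimal, and order the $e_i$ so that the numbers $b_i=A\cdot e_i>0$ decrease. The $(-1)$-curves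
$$h-e_2-e_3,\quad h-e_1-e_3,\quad h-e_1-e_2,\quad e_4$$
are pairwise disjoint. Contracting them gives a smooth del Pezzo surface of degree $9$, that is, $\mathbb P^2$. Its line class $h'$ satisfies
$$3h'=-K_S+\big(3h-2e_1-2e_2-2e_3\big)+e_4=6h-3(e_1+e_2+e_3),$$
so $h'=2h-e_1-e_2-e_3$. By minimality $2m-b_1-b_2-b_3=A\cdot h'\ge m$, which is (3). From here on, only (3) is used.

**Step 2: a member of $|A|$ with large coefficient along $e_4$.** This bounds $\alpha_1$ from above. We have
$$A-(m-b_4)e_4=\sum_{i=1}^3b_i(h-e_i-e_4)+(m-b_1-b_2-b_3)(h-e_4),$$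
since both sides equal $mh-\sum_{i\le3}b_ie_i-me_4$. The right side is effective by (3). Moreover $m-b_4>b_1>0$, because $A\cdot(h-e_1-e_4)>0$. So some $D\in|A|$ has coefficient $\ge m-b_4>0$ along $e_4$, and $\alpha_1(S,A)\le\frac1{m-b_4}$.

**Step 3: every $D\sim_{\mathbb Q}A$ is lc with $\lambda=\frac1{m-b_4}$.** Let $D\sim_{\mathbb Q}A$ be effective and $P\in S$. Since $e_1,e_2,e_3$ are disjoint, $P\notin e_k$ for some $k\in\{1,2,3\}$. Let $g:S\to S_6$ contract $e_k$. Then $S_6$ is $\mathbb P^2$ blown up in three non-collinear points. It is toric, and its boundary is the hexagon of its six lines $e_a$ and $h-e_b-e_c$, where $\{a,b,c\}$ runs over the labellings of $\{1,2,3,4\}\setminus\{k\}$. The class $A_6=g_*A=mh-\sum_{i\ne k}b_ie_i$ is ample and $g_*D\sim_{\mathbb Q}A_6$.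

The nef class $N=h-e_a$ satisfies $N\cdot e_a=N\cdot(h-e_b-e_c)=1$. So in any effective $\mathbb Q$-divisor $\sim_{\mathbb Q}A_6$ the lines $e_a$ and $h-e_b-e_c$ have coefficient at most $A_6\cdot N=m-b_a\le m-b_4$. Letting $a$ vary covers all six lines. By Lemma 3, $\alpha(S_6,A_6)\ge\lambda$, so $(S_6,\lambda g_*D)$ is lc. As $g$ is an isomorphism near $P$, $(S,\lambda D)$ is lc at $P$.

Together, $\alpha(S,A)\ge\frac1{m-b_4}\ge\alpha_1(S,A)\ge\alpha(S,A)$. $\square$

With Lemma 3 in degree $\ge6$, this proves **part 3** of Theorem 1.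

*Example.* For $A=-nK_S$ we have $m=3n$, $b_i=n$, and (3) holds for every $\pi$. So
$$\alpha(S,-nK_S)=\frac1{2n}\qquad(K_S^2=5).\tag{4}$$
For $n=1$ the extremal divisor is $2e_4+\sum_{i\le3}(h-e_i-e_4)$.

*Example (condition (3) matters).* Let $A=5h-2(e_1+e_2+e_3)-e_4$. Here $m=5<6=b_1+b_2+b_3$, and $\frac1{m-b_4}$ would be $\frac14$. With $h'$ as in Step 1 and $e_1'=h-e_2-e_3$, $e_2'=h-e_1-e_3$, $e_3'=h-e_1-e_2$, $e_4'=e_4$ we get $A=4h'-\sum e_i'=-K_S+h'$, which is ample and satisfies (3). So $\alpha(S,A)=\frac13$.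

## 6. Half-integral coefficients along a conic, and why they are not enough

Now let $K_S^2=4$, and let $E=2h-\sum_{i=1}^5e_i$ be the conic through the five points. No three points are collinear, so the conic is smooth; $E^2=4-5=-1$ and $E\cdot e_i=1$.

Since $E\cdot h=2$, a divisor $D\sim_{\mathbb Q}A$ has coefficient at most $\frac12A\cdot h$ along $E$. If $A\cdot h$ is odd, this bound is a half-integer, out of reach for integral divisors. To reach it with a $\mathbb Q$-divisor, take
$$A\sim_{\mathbb Q}\tau E+t\sum e_i,\qquad \tau=q+\tfrac12,\ q\in\mathbb Z .$$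
Then $\alpha(S,A)\le1/\tau$, while no member of $|A|$ has coefficient more than $q$ along $E$. It is tempting to stop here and claim $\alpha_1>1/\tau$.

Try it on the smallest case $\tau=\frac32$, $t=\frac12$: here $A=3h-\sum e_i=-K_S$. Let $\ell$ be the tangent line to the conic $\pi(E)$ at the first blown up point $p_1$. It meets the conic only at $p_1$, so it contains no other $p_j$, and $\pi^*\ell=L+e_1$ with $L=h-e_1$. Put
$$D=E+L+e_1\in|-K_S| .$$
The strict transform $L$ meets $e_1$ at the tangent direction of $\ell$, which is also where $E$ meets $e_1$. So $E,L,e_1$ pass through one point $P$, and $E\cdot L=E\cdot e_1=L\cdot e_1=1$ shows that they are pairwise transversal there and meet nowhere else. By the triple point example $\mathrm{lct}(S,D)=\frac23=1/\tau$. All coefficients of $D$ are $1$, yet $D$ is as bad as the $\mathbb Q$-divisor with coefficient $\frac32$ along $E$.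

So a gap between coefficients is not a gap between thresholds: an integral divisor can also be singular away from $E$, or at a point $P\in E$ because its residual part $R$ is concentrated at $P$. The danger off $E$ can be tested on the contraction $S'$ of $E$. For the danger on $E$ we impose $A\cdot E=1$. If $D=aE+R\in|A|$, then $R\cdot E=1+a\le q+1$. If $D$ is bad at $P\in E$, then (1) gives $(R\cdot E)_P\ge\tau=q+\frac12$; this is an integer, hence $(R\cdot E)_P\ge q+1$. So $a=q$ and *all* of $R\cdot E$ sits at $P$. Rounding has reduced the problem to a single linear system, $|A-qE|$.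

## 7. A criterion for $\alpha<\alpha_1$

**Lemma 5.** Let $S$ be a smooth del Pezzo surface, $E$ a $(-1)$-curve, $f:S\to S'$ its contraction, $A$ ample on $S$ with $A\cdot E=1$, and $A'=f_*A$. Let $q\ge1$ be an integer and $\tau=q+\frac12$. Assume:

* (i) $A-\tau E$ is $\mathbb Q$-effective, and $|A-(q+1)E|=\emptyset$;
* (ii) $\alpha(S',A')>1/\tau$;
* (iii) if $R\in|A-qE|$ and $P\in E$ satisfy $(R\cdot E)_P=R\cdot E$ (that is, $\mathrm{Supp}\,R\cap E=\{P\}$), then $(S,\frac1\tau(qE+R))$ is klt at $P$.

Then $\alpha(S,A)\le\frac1\tau<\alpha_1(S,A)$.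

In (iii), $E\not\subset\mathrm{Supp}\,R$ automatically, by the second half of (i). Also $R\cdot E=1+q>0$.

*Proof.* **Step 1: the upper bound for $\alpha$.** By (i) there is an effective $\mathbb Q$-divisor $\sim_{\mathbb Q}A$ with coefficient $\ge\tau$ along $E$. So $\alpha(S,A)\le1/\tau$.

**Step 2: members of $|A|$ are klt off $E$.** Put $\lambda=1/\tau$ and let $D\in|A|$. Then $f_*D\in|A'|$, so by (ii) the pair $(S',\lambda f_*D)$ is klt. As $f$ is an isomorphism off $E$, $(S,\lambda D)$ is klt outside $E$.

**Step 3: members of $|A|$ are klt on $E$.** Let $P\in E$ and write $D=aE+R$ with $E\not\subset\mathrm{Supp}\,R$. By (i), $a\le q$, so $\lambda a<1$, and $R\cdot E=A\cdot E-aE^2=1+a\le q+1$. If $(S,\lambda D)$ is not klt at $P$, then (1) gives $(R\cdot E)_P\ge\tau$, and since this number is an integer, $(R\cdot E)_P\ge q+1$. Hence $a=q$, $R\in|A-qE|$ and $(R\cdot E)_P=R\cdot E$. Then (iii) says that $(S,\lambda D)$ is klt at $P$, a contradiction.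

**Step 4: from each $D$ to the infimum.** We have $\mathrm{lct}(S,D)>\lambda$ for all $D\in|A|$, and by (SC) the minimum over $|A|$ is attained. So $\alpha_1(S,A)>\lambda$. $\square$

In the failed attempt of Section 6, with $A=-K_S$, $q=1$, $\tau=\frac32$, both (ii) and (iii) fail: $A'=-K_{S'}$ has $\alpha(S',A')=\frac12<\frac23$ by (4), and $R=L+e_1\in|h|=|A-qE|$ violates (iii).

We shall check ampleness each time with the following observation.

**Lemma 6.** Let $A\sim_{\mathbb Q}\sum t_jC_j$ with $t_j>0$ and $C_j$ irreducible curves with $A\cdot C_j>0$, and suppose that no irreducible curve other than the $C_j$ is disjoint from all of them. Then $A$ is ample. The same holds if some $t_jC_j$ is replaced by $tF$ with $t>0$, $F$ nef and $A\cdot F>0$, and "disjoint" is replaced by "intersection number $0$" for $F$.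

*Proof.* If $C$ is irreducible and not among the $C_j$, then $A\cdot C=\sum t_jC_j\cdot C$ is a sum of nonnegative terms, not all zero. For $C=C_j$ positivity is assumed. Finally $A^2=\sum t_jA\cdot C_j>0$. Apply Nakai. With $F$ the argument is the same. $\square$

## 8. Degree four: the family $(10k+3)h-(4k+1)\sum e_i$

**Finding $A$.** We want $A\sim_{\mathbb Q}\tau E+t\sum e_i$ with $\tau=q+\frac12$ and $A\cdot E=-\tau+5t=1$. The class is $2\tau h+(t-\tau)\sum e_i$. It is integral exactly when $t-\tau\in\mathbb Z$, that is, when $t=k+\frac12$ with $k\in\mathbb Z$. Then $\tau=5t-1=5k+\frac32$ and $q=5k+1$. So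
$$A=(10k+3)h-(4k+1)\sum_{i=1}^5e_i,\qquad q=5k+1,\qquad\tau=5k+\tfrac32,\qquad A\sim_{\mathbb Q}\tau E+(k+\tfrac12)\sum e_i .\tag{5}$$
The value $k=0$ is the failed attempt; from now on $k\ge1$.

**Proposition 7.** Let $K_S^2=4$, $k\ge1$, and let $A$ be as in (5). Then $A$ is ample, and $\alpha(S,A)=\frac1\tau=\frac2{10k+3}$, $\alpha_1(S,A)=\frac1q=\frac1{5k+1}$.

*Proof.* **Step 1: ampleness.** We have $A\cdot E=1$ and $A\cdot e_i=4k+1$. An irreducible curve other than the $e_i$ and disjoint from all of them has class $uh$ with $u>0$, so it meets $E$. By (5) and Lemma 6, $A$ is ample.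

**Step 2: hypothesis (i).** $A-\tau E$ is $\mathbb Q$-effective by (5). And $(A-(q+1)E)\cdot h=10k+3-2(5k+2)=-1<0$ with $h$ nef, so $|A-(q+1)E|=\emptyset$.

**Step 3: hypothesis (ii).** Let $n=2k+1$. Since $f^*(-K_{S'})=-K_S+E=5h-2\sum e_i$,
$$f^*(-nK_{S'})-E=n\big(5h-2\sum e_i\big)-2h+\sum e_i=(10k+3)h-(4k+1)\sum e_i=A .$$
So $A'=-nK_{S'}$ with $K_{S'}^2=5$, and (4) gives
$$\alpha(S',A')=\frac1{4k+2}>\frac1{5k+\frac32},\qquad\text{because } k>\tfrac12 .\tag{6}$$

**Step 4: hypothesis (iii).** We have $A-qE\sim h+k\sum e_i$. If $R$ is in this system, $R\cdot e_i=-k<0$, so $e_1,e_2\subset\mathrm{Supp}\,R$. The curves $e_1,e_2$ are disjoint and both meet $E$, so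
$$\mathrm{Supp}\,R\cap E\ \text{ is not a single point, for any } R\in|A-qE|.\tag{7}$$
Thus (iii) is vacuous. Lemma 5 gives $\alpha(S,A)\le\frac1\tau<\alpha_1(S,A)$. Already this answers the question negatively.

**Step 5: $\alpha_1=\frac1q$.** The system $|h+k\sum e_i|$ is nonempty, so some $D\in|A|$ has coefficient $\ge q$ along $E$, and $\alpha_1\le\frac1q$. Conversely let $D=aE+R\in|A|$ with $E\not\subset\mathrm{Supp}\,R$. Off $E$ the pair $(S,\frac1qD)$ is lc, since $\alpha(S',A')=\frac1{4k+2}\ge\frac1{5k+1}$ for $k\ge1$. Suppose it is not lc at $P\in E$. By Step 2, $a\le q$, so (2) gives $(R\cdot E)_P>q$, hence $(R\cdot E)_P\ge q+1\ge1+a=R\cdot E$. So $a=q$, $R\in|A-qE|$ and $(R\cdot E)_P=R\cdot E$, against (7). Hence $\alpha_1=\frac1q$.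

**Step 6: $\alpha=\frac1\tau$.** We know $\alpha\le\frac1\tau$. Put $D_0=\tau E+(k+\frac12)\sum e_i\sim_{\mathbb Q}A$. Its support is snc and the coefficients of $\frac1\tau D_0$ are at most $1$, so $(S,\frac1\tau D_0)$ is lc. Suppose $(S,\frac1\tau D)$ is not lc at $P$ for some effective $D\sim_{\mathbb Q}A$. By (6), applied to $f_*D\sim_{\mathbb Q}A'$, we have $P\in E$.

First we remove a multiple of $D_0$, so that a component of $D_0$ is missing from $D$. Let $c=\max\{t:D-tD_0\ge0\}$. Since $D-cD_0\sim_{\mathbb Q}(1-c)A$ is effective, $c\le1$. If $c=1$, then $D-D_0$ is effective and $\sim_{\mathbb Q}0$, so $D=D_0$, which is excluded. So $c<1$, and $D_1=\frac{D-cD_0}{1-c}$ is effective with $D_1\sim_{\mathbb Q}A$. As $D=cD_0+(1-c)D_1$ and $\frac1\tau D_0$ is lc, $\frac1\tau D_1$ is not lc at $P$; otherwise $\frac1\tau D$ would be a convex combination of divisors that are lc at $P$. By the choice of $c$, $\mathrm{Supp}\,D_1$ misses a component of $D_0$.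

Now write $D_1=aE+\Omega$ with $E\not\subset\mathrm{Supp}\,\Omega$. Intersecting with $h$ gives $2a\le10k+3$, so $\frac a\tau\le1$, and (2) gives $1+a=\Omega\cdot E\ge(\Omega\cdot E)_P>\tau$. So $a>5k+\frac12>0$ and $E\subset\mathrm{Supp}\,D_1$. The missing component is therefore some $e_i$, and $a=aE\cdot e_i\le D_1\cdot e_i=4k+1\le5k$, a contradiction. $\square$

This proves **part 2** of Theorem 1, and part 1 in degree $4$. In degrees $3$, $2$, $1$ we apply Lemma 5 again.

## 9. Degree three: adding the pencil of lines through the sixth point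

Let $S$ be $\mathbb P^2$ blown up in $6$ points, and $E=2h-\sum_{i\le5}e_i$; the sixth point is not on the conic, so $E\cdot e_6=0$ and $E^2=-1$. The divisor $\tau E+t\sum_{i\le5}e_i$ is now not ample, because it has degree $0$ on $e_6$. We add a multiple of the nef class $F=h-e_6$, which has $F\cdot e_6=1$ and $F\cdot E=2$.

**Proposition 8.** Let $K_S^2=3$ and $n\ge9$. The class
$$A=(5n-2)h-(2n-1)\sum_{i\le5}e_i-(n-3)e_6$$
is ample, and satisfies Lemma 5 with $q=2n$, $\tau=2n+\frac12$. So $\alpha(S,A)\le\frac1\tau<\alpha_1(S,A)$.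

*Proof.* **Step 1: ampleness.** Comparing coefficients,
$$A-\tau E\sim_{\mathbb Q}(n-3)F+\tfrac32\sum_{i\le5}e_i .$$
Moreover $A\cdot E=2(5n-2)-5(2n-1)=1$, $A\cdot e_i=2n-1$ for $i\le5$, and $A\cdot F=4n+1$. Suppose an irreducible curve $C\ne E,e_1,\dots,e_5$ has zero intersection with $E,F,e_1,\dots,e_5$. Then $C\sim uh-ve_6$ and $C\cdot E=2u=0$, so $C\sim-ve_6$ with $v<0$. Then $C\cdot e_6=v<0$, so $C=e_6$; but $e_6\cdot F=1$. By Lemma 6, $A$ is ample.

**Step 2: (i).** The first half is in Step 1. And $(A-(q+1)E)\cdot F=4n+1-2(2n+1)=-1<0$ with $F$ nef.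

**Step 3: (ii).** Since $-K_S+E=5h-2\sum_{i\le5}e_i-e_6$, we have
$$A=n(-K_S+E)-E+3e_6=f^*(-nK_{S'})-E+3e_6 .$$
As $e_6\cdot E=0$, $\ell=f(e_6)$ is a $(-1)$-curve, and $A'=-nK_{S'}+3\ell$ with $K_{S'}^2=4$. To use (C) we complete $A'$ to a multiple of $-K_{S'}$. The class $M=-K_{S'}-\ell$ has $M^2=4-2-1=1$ and $-K_{S'}\cdot M=3$, and $-K_{S'}\cdot(K_{S'}-M)=-7<0$. By Riemann–Roch $h^0(M)\ge1+\frac{1+3}2=3$; choose an effective $G\in|M|$. If $D'\sim_{\mathbb Q}A'$ is effective, then $D'+3G\sim_{\mathbb Q}-(n+3)K_{S'}$. By (C) the pair with boundary $\frac2{3(n+3)}(D'+3G)$ is lc, hence so is $\frac2{3(n+3)}D'$. So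
$$\alpha(S',A')\ge\frac2{3(n+3)}>\frac2{4n+1}=\frac1\tau,\qquad\text{because }4n+1>3n+9\iff n>8 .$$

**Step 4: (iii).** $A-qE\sim(n-2)h+\sum_{i\le5}e_i-(n-3)e_6$ has intersection $-1$ with $e_1$ and with $e_2$. So both lie in the support of every member $R$. They are disjoint and both meet $E$, so $\mathrm{Supp}\,R\cap E$ is never one point and (iii) is vacuous. $\square$

## 10. Degree two: a conic and a line that may be tangent

Let $S$ be $\mathbb P^2$ blown up in $7$ points, and put
$$E=2h-\sum_{i\le5}e_i,\qquad E'=h-e_6-e_7 .$$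
These are $(-1)$-curves with $E+E'\sim-K_S$ and $E\cdot E'=2$. No six points lie on a conic, so $e_6\cdot E=e_7\cdot E=0$.

**Proposition 9.** Let $K_S^2=2$ and $n\ge8$. The class
$$A=(5n-2)h-(2n-1)\sum_{i\le5}e_i-(n-1)(e_6+e_7)$$
is ample, and satisfies Lemma 5 with $q=2n-1$, $\tau=2n-\frac12$. So $\alpha(S,A)\le\frac1\tau<\alpha_1(S,A)$.

*Proof.* **Step 1: ampleness.** Comparing coefficients,
$$A-\tau E\sim_{\mathbb Q}(n-1)E'+\tfrac12\sum_{i\le5}e_i .$$
Also $A\cdot E=1$, $A\cdot E'=5n-2-2(n-1)=3n$, and $A\cdot e_i=2n-1$ for $i\le5$. A curve with zero intersection with $E$ and $E'$ would have $-K_S\cdot C=0$, which is impossible. By Lemma 6, $A$ is ample.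

**Step 2: (i).** The first half is in Step 1. For the second, $q+1=2n$ and $(A-2nE)\cdot(h-e_6)=(n-2)-(n-1)=-1<0$, with $h-e_6$ nef.

**Step 3: (ii).** Here $-K_S+E=5h-2\sum_{i\le5}e_i-e_6-e_7$, so $A=n(-K_S+E)-E+e_6+e_7$. Hence $A'=-nK_{S'}+\ell_6+\ell_7$ with $K_{S'}^2=3$ and $\ell_i=f(e_i)$ $(-1)$-curves. The class $M_i=-K_{S'}-\ell_i$ has $M_i^2=3-2-1=0$ and $-K_{S'}\cdot M_i=2$, and $-K_{S'}\cdot(K_{S'}-M_i)=-5<0$; by Riemann–Roch $h^0(M_i)\ge2$. Choose effective $G_i\in|M_i|$. If $D'\sim_{\mathbb Q}A'$ is effective, then $D'+G_6+G_7\sim_{\mathbb Q}-(n+2)K_{S'}$, and (C), which gives $\alpha(S',-K_{S'})\ge\frac23$, yields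
$$\alpha(S',A')\ge\frac2{3(n+2)}>\frac2{4n-1}=\frac1\tau,\qquad\text{because }4n-1>3n+6\iff n>7 .$$

**Step 4: (iii), restricting the members.** Now
$$A-qE=nh-(n-1)(e_6+e_7)\sim nE'+e_6+e_7,$$
which has degree $0$ on $e_1,\dots,e_5$, so (iii) no longer comes for free. Let $R\in|A-qE|$ with $\mathrm{Supp}\,R\cap E=\{P\}$, and write $R=cE'+R^\circ$ with $E'\not\subset\mathrm{Supp}\,R^\circ$. From $R\cdot E'=2-n$ we get $R^\circ\cdot E'=2-n+c\ge0$, so $c\ge n-2>0$. From $R\cdot h=n$ and $E'\cdot h=1$ we get $c\le n$. In particular $E'\subset\mathrm{Supp}\,R$, so $E\cap E'=\{P\}$ and $(E\cdot E')_P=2$. Three values of $c$ remain.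

**Step 5: $c=n-2$ is impossible.** Here $R^\circ\cdot E'=0$, so $R^\circ\cap E'=\emptyset$ and $P\notin\mathrm{Supp}\,R^\circ$. But $R^\circ\sim2E'+e_6+e_7$ gives $R^\circ\cdot E=4>0$, and $\mathrm{Supp}\,R^\circ\cap E\subset\{P\}$. This is a contradiction.

**Step 6: $c=n-1$ is impossible.** Here $R^\circ\sim E'+e_6+e_7\sim h$, so $R^\circ=\pi^*\ell$ for a line $\ell$. Since $E\not\subset\mathrm{Supp}\,R$, all of $R^\circ\cdot E=2$ sits at $P$, so $(R^\circ\cdot E)_P=2$. No $e_i$ passes through $P$: for $i\le5$ because $e_i\cdot E'=0$, and for $i=6,7$ because $e_i\cdot E=0$. So $\pi$ is an isomorphism near $P$, and both lines $\ell$ and $\pi(E')$ meet the smooth conic $\pi(E)$ at $\pi(P)$ with multiplicity $2$. Both are the tangent line there, so $\ell=\pi(E')$ and $R^\circ=\pi^*\ell=E'+e_6+e_7$ contains $E'$. This is a contradiction.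

**Step 7: $c=n$ gives a klt pair.** Here $R^\circ\sim e_6+e_7$. As $R^\circ\cdot h=0$, $R^\circ$ is a combination of the $e_i$, so $R^\circ=e_6+e_7$, and its support does not contain $P$. Near $P$,
$$qE+R=(2n-1)E+nE',\qquad (E\cdot E')_P=2 .$$
Apply Lemma 2 with $m=2$, $p=2n-1$, $r=n$, $s=0$ and $\lambda=\frac2{4n-1}$:
$$\lambda(3n-1)=\tfrac{6n-2}{4n-1}<2,\qquad 2\lambda(3n-1)=\tfrac{12n-4}{4n-1}<3,\qquad\lambda(2n-1)<1,\qquad\lambda n<1 .$$
So the pair is klt at $P$, and (iii) holds. $\square$

The second inequality reads $12n-4<12n-3$: when the line through the sixth and seventh points is tangent to the conic, the pair is klt with hardly any room.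

## 11. Degree one: two $(-1)$-curves with $E\cdot E'=3$

Let $K_S^2=1$ and let $E$ be any $(-1)$-curve. Its partner comes from the class $M=-2K_S-E$. We have $M^2=4-4-1=-1$, $-K_S\cdot M=1$ and $-K_S\cdot(K_S-M)=-2<0$, so Riemann–Roch gives $h^0(M)\ge1$. A member $E'$ is irreducible and reduced, since $-K_S$ is ample and has degree $1$ on it. So $E'$ is a $(-1)$-curve, with $E+E'\sim-2K_S$ and $E\cdot E'=2+1=3$.

**Proposition 10.** Let $K_S^2=1$, $k\ge3$, $n=2k+1$. The class $A=-nK_S+(n-1)E$ is ample, and satisfies Lemma 5 with $q=3k$, $\tau=3k+\frac12=\frac{3n-2}2$. So $\alpha(S,A)\le\frac1\tau<\alpha_1(S,A)$.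

*Proof.* **Step 1: ampleness.** We have
$$A-\tau E\sim_{\mathbb Q}-nK_S-\tfrac n2E\sim_{\mathbb Q}\tfrac n2E',\qquad A\cdot E=n-(n-1)=1,\qquad A\cdot E'=n+3(n-1)=4n-3 .$$
A curve $C$ disjoint from $E$ and $E'$ would have $-2K_S\cdot C=0$, which is impossible. By Lemma 6, $A$ is ample.

**Step 2: (i).** The first half is in Step 1. For the second, $N=-K_S+E'$ is nef: $N\cdot E'=0$, and $N\cdot C>0$ for every other curve. Now $N\cdot E=4$ and $N\cdot A=(2n-1)+(4n-3)=6n-4=4\tau$. So $N\cdot(A-(q+1)E)=4\tau-4(\tau+\frac12)=-2<0$.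

**Step 3: (ii).** $A=n(-K_S+E)-E=f^*(-nK_{S'})-E$, so $A'=-nK_{S'}$ with $K_{S'}^2=2$. By (C),
$$\alpha(S',A')\ge\frac3{4n}>\frac2{3n-2}=\frac1\tau,\qquad\text{because }9n-6>8n\iff n>6 .$$

**Step 4: (iii), restricting the members.** We have $A-qE\sim-nK_S-kE\sim-K_S+kE'$. Let $R$ be a member with $\mathrm{Supp}\,R\cap E=\{P\}$, and write $R=cE'+R^\circ$ with $E'\not\subset\mathrm{Supp}\,R^\circ$. From $R^\circ\cdot E'=1-k+c\ge0$ we get $c\ge k-1>0$. So $E'\subset\mathrm{Supp}\,R$, $E\cap E'=\{P\}$ and $(E\cdot E')_P=3$. Also $k+1=-K_S\cdot R\ge c$. If $c=k+1$, then $-K_S\cdot R^\circ=0$, so $R^\circ=0$ and $-K_S\sim E'$; this is impossible, since the squares are $1$ and $-1$. So $c\in\{k-1,k\}$.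

**Step 5: $c=k-1$ is impossible.** Here $R^\circ\cdot E'=0$, so $P\notin\mathrm{Supp}\,R^\circ$. But $R^\circ\cdot E=(-K_S+E')\cdot E=4>0$ must be concentrated at $P$. This is a contradiction.

**Step 6: $c=k$ gives a klt pair.** Here $R^\circ=C\in|-K_S|$. It is irreducible and reduced because $-K_S\cdot C=1$, and $C\cdot E=1$ with $C\neq E$. The unique point of $C\cap E$ lies in $\mathrm{Supp}\,R\cap E$, so it is $P$, and $(C\cdot E)_P=1$. Thus $C$ is smooth at $P$ and transversal to $E$. Near $P$,
$$qE+R=3kE+kE'+C,\qquad(E\cdot E')_P=3 .$$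
Apply Lemma 2 with $m=3$, $p=3k$, $r=k$, $s=1$ and $\lambda=\frac2{6k+1}$:
$$\lambda(4k+1)=\tfrac{8k+2}{6k+1}<2,\qquad\lambda(8k+1)=\tfrac{16k+2}{6k+1}<3,\qquad\lambda(12k+1)=\tfrac{24k+2}{6k+1}<4,$$
and $3k\lambda<1$, $k\lambda<1$, $\lambda<1$. So the pair is klt at $P$, and (iii) holds. $\square$

Propositions 7, 8, 9 and 10 give, on every smooth del Pezzo surface of degree $4$, $3$, $2$, $1$ respectively, infinitely many ample classes with $\alpha<\alpha_1$: distinct parameters give distinct classes. This is **part 1** of Theorem 1. With part 2 (Section 8) and part 3 (Sections 4 and 5), the theorem is proved. $\blacksquare$
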